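# Mixing for a randomly forced heat equation with a conservative nonlinearity of arbitrary polynomial growth

## 1. Two theorems on mixing

**Theorem A.** Let $\mathcal O\subset\mathbb R^n$ ($n\ge1$) be a smooth bounded domain, and let $\{\varphi_j\}_{j\ge1}$ be the $L^2$-orthonormal eigenbasis of $-\Delta$ with Dirichlet boundary conditions, $-\Delta\varphi_j=\lambda_j\varphi_j$, $\lambda_1\le\lambda_2\le\dots$. Let $\beta_j(t)$ be independent standard complex Brownian motions, let $b_j$ be real numbers with $b_j\ne0$ for all $j$ and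
$$B_*=\sum_j|b_j|\,|\varphi_j|_\infty<\infty ,$$
and put $\zeta(t,x)=\sum_jb_j\beta_j(t)\varphi_j(x)$, $\eta=\partial_t\zeta$. Let $r>0$ and let $g_r:[0,\infty)\to[0,\infty)$ be a smooth function with $g_r(t)=t^r$ for $t\ge1$. Then the Markov process defined in $C_0(\mathcal O)$ by
$$\dot u-\Delta u+i\,g_r(|u|^2)u=\eta(t,x),\qquad u|_{\partial\mathcal O}=0,\qquad u(0,x)=u_0(x), \tag{1.1}$$
is mixing: it has a unique stationary measure $\mu$, and for every initial distribution $\lambda$ the law $\mathfrak P_t^*\lambda$ of $u(t)$ satisfies $\|\mathfrak P_t^*\lambda-\mu\|^*_{\mathcal L}\to0$ as $t\to\infty$.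

**Theorem B.** Let $r>0$ and $B_*<\infty$.

(a) There is $N$ depending only on $\mathcal O$, $g_r$ and (an upper bound for) $B_*$ such that if $b_j\neq0$ for $j\le N$ (the other $b_j$ arbitrary, possibly $0$), then the process is mixing, and for each $k\ge1$ there are $C_k,Q_k$ with
$$\|\mathfrak P_t^*\lambda-\mu\|^*_{\mathcal L}\le C_k(1+t)^{-k}\Big(1+\int\|u\|_{Q_k}^{Q_k}\lambda(du)\Big)\qquad\text{for all }t\ge0\text{ and all }\lambda .$$

(b) If $|b_j|\ge c_0j^{-l}$ for all $j$ and some $c_0,l>0$, then for some $Q'$ and $C,c>0$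
$$\|\mathfrak P_t^*\lambda-\mu\|^*_{\mathcal L}\le Ce^{-ct}\Big(1+\int\|u\|_{Q'}^{Q'}\lambda(du)\Big)\qquad\text{for all }t\ge0\text{ and all }\lambda .$$

The question behind these theorems comes from Sergei Kuksin and Vahagn Nersesyan, "Stochastic CGL equations without linear dispersion in any space dimension", arXiv:1205.0755 (2012). There the process is known to be mixing for $r\le1$, and the case $r>1$, where the nonlinearity grows faster than cubically, is described as open. Theorem A says that mixing holds for every $r>1$ too. Theorem B says that forcing finitely many modes is enough, with convergence faster than any power of $t$, and that the convergence is exponential when $|b_j|$ decays at most polynomially. For arbitrarily fast decaying $b_j$ no exponential rate is claimed.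

## 2. The noise, the dual-Lipschitz distance, and mixing

**Spaces and norms.** $C_0=C_0(\mathcal O)$ is the space of continuous complex functions on $\overline{\mathcal O}$ vanishing on $\partial\mathcal O$. The norms of $L^2,L^Q,L^\infty$ are $\|\cdot\|$, $\|\cdot\|_Q$, $|\cdot|_\infty$, and $C_0$ carries $|\cdot|_\infty$. We write $\langle u,v\rangle=\mathrm{Re}\int u\bar v$, $A=-\Delta$ (Dirichlet), $g=g_r$, $G(u)=g(|u|^2)u$. The $\varphi_j$ are real (for complex $\varphi_j$ read $|\varphi_j|^2$ for $\varphi_j^2$ below). A standard complex Brownian motion is $\beta_j=\beta_j^++i\beta_j^-$ with independent standard real $\beta_j^\pm$; another normalization only rescales $b_j$. In particular, for an adapted complex $h$, $\int\mathrm{Re}(h\,d\beta_j)$ has quadratic variation $\int|h|^2dt$.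

**The noise condition.** On $\mathcal O=(0,\pi)$ we have $\varphi_j=\sqrt{2/\pi}\,\sin jx$ and $\lambda_j=j^2$, so $B_*<\infty$ means $\sum|b_j|<\infty$. The choice $b_j=j^{-2}$ falls under Theorem B(b). The choice $b_j=e^{-j}$ does not, but Theorems A and B(a) apply to it. In general $1=\|\varphi_j\|\le|\mathcal O|^{1/2}|\varphi_j|_\infty$, so $B_*<\infty$ always implies $\sum|b_j|<\infty$.

**Conservativity.** We have $\mathrm{Re}(\bar u\cdot iG(u))=0$ at every point. Thus the nonlinear term neither creates nor destroys $|u|^2$: it rotates the values of $u$, at a speed that depends on $|u|$. All the dissipation comes from $\Delta$.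

**Solutions.** Let $z(t)=\int_0^te^{(t-s)\Delta}d\zeta(s)$. A solution is a process with continuous paths in $C_0$ satisfying the mild equation
$$u(t)=e^{t\Delta}u_0-i\int_0^te^{(t-s)\Delta}G(u(s))\,ds+z(t). \tag{2.1}$$
A strong solution in $\mathcal H(0,T)=C([0,T];C_0)\cap L^2(0,T;H^1_0)$ satisfies (2.1). For non-degenerate noise it is known from the setting of the problem that (1.1) is well posed in $C_0$ and defines a Feller Markov process. Theorem B(a) also allows vanishing $b_j$, so we give in Proposition 2 a proof that covers all cases. $P_t(u_0)$ denotes the law of $u(t)$ for $u(0)=u_0$.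

**Definition (dual-Lipschitz distance).** For $f:C_0\to\mathbb R$ put $\|f\|_{\mathcal L}=\sup|f|+\mathrm{Lip} f$, and for probability measures $\|\mu_1-\mu_2\|_{\mathcal L}^*=\sup_{\|f\|_{\mathcal L}\le1}|\int f\,d\mu_1-\int f\,d\mu_2|$.

If $\|f\|_{\mathcal L}\le1$, then $|f(a)-f(b)|\le2(1\wedge|a-b|_\infty)$. So $\|\delta_a-\delta_b\|^*_{\mathcal L}\le2(1\wedge|a-b|_\infty)$: two point masses that are near each other are close in this distance, whereas their total variation distance is maximal unless $a=b$.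

Recall that a coupling of $\mu_1,\mu_2$ is a measure on $C_0\times C_0$ with these marginals. Put
$$F(t;u,v)=\|P_t(u)-P_t(v)\|_{\mathcal L}^*\le2 .$$
As a supremum of functions $(u,v)\mapsto\int f\,dP_t(u)-\int f\,dP_t(v)$, continuous by the Feller property, $F(t;\cdot,\cdot)$ is lower semicontinuous, hence measurable. For any coupling $\Pi$ of $\lambda_1,\lambda_2$,
$$\|\mathfrak P_t^*\lambda_1-\mathfrak P_t^*\lambda_2\|_{\mathcal L}^*\le\int F(t;\xi,\xi')\,\Pi(d\xi,d\xi'), \tag{2.2}$$
because $\int f\,d\mathfrak P_t^*\lambda_1-\int f\,d\mathfrak P_t^*\lambda_2=\int\big(\int f\,dP_t(\xi)-\int f\,dP_t(\xi')\big)\Pi(d\xi,d\xi')$. So everything is about $F$: we have to show that it tends to $0$, and that there is a stationary measure.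

## 3. Linear equation, no noise, one mode

**The linear equation, $G=0$.** Drive two solutions by the same noise. Then $u(t)-v(t)=e^{t\Delta}(u_0-v_0)$, and for $t\ge1$ smoothing over the last unit of time gives $|u(t)-v(t)|_\infty\le C\|e^{(t-1)\Delta}(u_0-v_0)\|\le Ce^{-\lambda_1(t-1)}\|u_0-v_0\|$. Hence $F(t;u_0,v_0)\to0$ exponentially, for any $b_j$.

**No noise, all $b_j=0$.** By conservativity $\frac d{dt}\|u\|^2=-2\|\nabla u\|^2\le-2\lambda_1\|u\|^2$, so all solutions decay in $L^2$ (in $|\cdot|_\infty$ too, as we see in Lemma 4). The law of $u(t)$ is a point mass converging to $\delta_0$ in the dual-Lipschitz distance, but not in total variation unless it is $\delta_0$ already.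

So neither the nonlinearity alone nor the noise alone is a problem. Their combination is, and one mode suffices to see it.

**One mode.** Replace $C_0$ by $\mathbb C$ and consider
$$du=(-\lambda u-ig(|u|^2)u)\,dt+b\,d\beta,\qquad \lambda>0,\ b\ne0 . \tag{3.1}$$
Put $\theta_t=\int_0^tg(|u|^2)ds$ and $\tilde u=e^{i\theta}u$. Then $d\tilde u=-\lambda\tilde u\,dt+b\,e^{i\theta}d\beta$, and $\int e^{i\theta}d\beta$ is again a standard complex Brownian motion by Lévy's theorem, since $\theta$ is adapted. So $|u|=|\tilde u|$ has the law of the modulus of an Ornstein–Uhlenbeck process. In particular all polynomial moments of $|u|$ are bounded in time, whatever $r$ is. The difficulty is not in the size of one solution.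

It is in the difference of two. Let $w=u-v$ for two solutions with the same noise. Take $v=R>1$ and $w=a(1-i)$ with $a\in\mathbb R$ small. To leading order in $a$,
$$G(v+w)-G(v)\approx g(R^2)w+2g'(R^2)R^2a ,$$
the first term does not contribute to $\frac d{dt}|w|^2$, and $\mathrm{Re}\big(i\cdot2g'(R^2)R^2a\,\bar w\big)=2g'(R^2)R^2a^2\,\mathrm{Re}(i(1+i))=-2rR^{2r}a^2$. Since $|w|^2=2a^2$,
$$\frac d{dt}|w|^2\approx(-2\lambda+2rR^{2r})|w|^2 .$$
Points on circles of different radius rotate at different speeds, and this shear separates the two solutions at a rate that grows like $R^{2r}$.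

## 4. Exponential moments are infinite for $r>1$

The first thing to try is to run the two solutions with related noise, so that $w=u-v$ satisfies a closed pathwise estimate. In (3.1), if we may add a control $-\frac c2w$ with a constant $c$, the estimate reads
$$|w(t)|^2\le|w(0)|^2\exp\int_0^t\big[C(1+|u|+|v|)^{2r}-c\big]ds , \tag{4.1}$$
and by the computation above the power $2r$ cannot be lowered. The natural next move is to take expectations. This requires $\mathbf E\exp\big(C\int_0^t|u|^{2r}ds\big)<\infty$.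

Here is the exact point of failure. Start (3.1) at $0$; then $|u|$ has the law of $|\tilde u|$ with $\tilde u$ Ornstein–Uhlenbeck from $0$. For any $q'>2$ and any $\kappa>0$, Jensen's inequality gives
$$\mathbf E\exp\Big(\kappa\int_0^1|u|^{q'}ds\Big)\ge\mathbf E\exp\Big(\kappa\Big|\int_0^1\tilde u\,ds\Big|^{q'}\Big)=\infty ,$$
because $\int_0^1\tilde u\,ds$ is a nondegenerate complex Gaussian and $q'>2$. With $q'=2r$ this happens precisely when $r>1$. For $r<1$ there is no such obstruction: $\mathbf E\exp(\kappa\int_0^T|\tilde u|^{2r})\le\frac1T\int_0^T\mathbf E\exp(\kappa T|\tilde u(s)|^{2r})ds<\infty$; for $r=1$ the same bound works when $\kappa T$ is small.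

So for $r>1$ the expectation of (4.1) is useless even for one mode. This says nothing against mixing. It only says that we may not average (4.1) over all paths.

## 5. Coupling near zero with failure probability close to zero

The way past this point is to stop asking for exponential moments. It is enough to have a coupling which, **started from a pair close to $0$**, succeeds with probability close to $1$. Failures are rare and it does not matter how bad they are. In more detail:

1. Polynomial moments of $L^Q$-norms are bounded for every $Q$ (as in the one-mode case). They give: with probability at least $1-C_kR^{-k}$, $\int_0^tY(u)ds\le Kt+R$ **for all $t\ge0$**, where $Y(u)=1+\|u\|_q^q$ and $K$ is a constant. No exponential moment is involved.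
2. On that event the estimate of type (4.1) gives $\|w(t)\|\le\|w(0)\|e^{C_2R-t}$ if $c$ is a large constant. The factor $e^{C_2R}$ is paid for by the initial distance: first choose $R$ large, then $\|w(0)\|$ small.
3. The control acts only on finitely many modes, and noise is present there. Girsanov's theorem turns the control into a change of law, whose cost is small because $w$ is small.
4. Two independent solutions reach any neighborhood of $0$ in a time with exponential tail, since without noise all solutions tend to $0$.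

Combining 4 with 1–3 gives $\limsup_tF(t;u_0,v_0)\le\epsilon$ for every $\epsilon>0$. This is Theorem A. We now carry this out.

## 6. Bounds on $G$, the heat semigroup, and the parameters

With $m=2r$ there is $C_0$ such that for all complex $u,v$
$$|G(u)|\le C_0(1+|u|)^{m+1},\qquad |G(u)-G(v)|\le C_0(1+|u|+|v|)^m|u-v| . \tag{6.1}$$
Indeed the derivative of $G$ at $u$ has norm at most $|g(|u|^2)|+2|g'(|u|^2)||u|^2\le C(1+|u|)^m$. Also $G(0)=0$, so $G$ maps $C_0$ to $C_0$, and it is Lipschitz on balls of $C_0$.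

**Remark 1.** Apart from (6.1) we shall use of $g$ only that it is real, so that $\mathrm{Re}(\bar u\cdot iG(u))=0$, and the bound $|g(t)|\le C(1+t)^{m/2}$. Hence the theorems hold for every real $g\in C^1([0,\infty))$ with $|g(t)|+(1+t)|g'(t)|\le C(1+t)^{m/2}$ for some $m\ge0$.

**Heat semigroup.** $e^{t\Delta}$ is a strongly continuous contraction semigroup on $C_0$. Its kernel is dominated by the Gaussian kernel, so for $1\le\alpha\le\infty$
$$|e^{t\Delta}f|_\infty\le Ct^{-n/(2\alpha)}\|f\|_\alpha . \tag{6.2}$$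

**Stochastic convolution.** $z=\sum b_jz_j\varphi_j$ with
$$z_j(t)=\int_0^te^{-\lambda_j(t-s)}d\beta_j=\beta_j(t)-\lambda_j\int_0^te^{-\lambda_j(t-s)}\beta_j(s)\,ds .$$
Since $\lambda_j\int_0^te^{-\lambda_j(t-s)}ds\le1$, $|z_j(t)|\le2\sup_{[0,t]}|\beta_j|$, hence
$$\sup_{[0,T]}|z|_\infty\le2\sum_j|b_j||\varphi_j|_\infty S_j,\qquad S_j=\sup_{[0,T]}|\beta_j|\ \text{ i.i.d., }\ \mathbf ES_j<\infty . \tag{6.3}$$
So the series converges uniformly on $[0,T]\times\overline{\mathcal O}$ almost surely and $z\in C([0,\infty);C_0)$.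

**Parameters.** Fix
$$p=n+4,\qquad q=\max(4,mp),\qquad Y(u)=1+\|u\|_q^q,\qquad V(u)=\|u\|_Q^Q ,$$
with a fixed $Q\ge\max(q,2(m+1)p)$, to be enlarged in Sections 13 and 14. Note $p\ge5$, $\frac n{2p}<\frac12$ and $q\ge2m$. $C,c>0$ denote constants depending only on $\mathcal O,g,(b_j),Q$ and displayed indices; they may change from line to line. Since $\mathcal O$ is bounded, $\|u\|_{\alpha}\le C\|u\|_{\alpha'}$ for $\alpha\le\alpha'$ (Hölder); we use this freely.

## 7. Moments of all orders, and global solutions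

For $\ell\in\{1,2,\dots\}$ let $G_\ell(u)=g(\min(|u|^2,\ell^2))u$, and $G_\infty=G$. For finite $\ell$, $G_\ell$ is globally Lipschitz on $\mathbb C$ (it is $C^1$ for $|u|\le\ell$ and linear for $|u|\ge\ell$), it is conservative, $\mathrm{Re}(\bar u\,iG_\ell(u))=0$, and $|G_\ell(u)|\le C_0(1+|u|)^{m+1}$ with $C_0$ independent of $\ell$.

**Lemma 1.** Let $\ell\in\{1,2,\dots,\infty\}$, and let $u$ be an adapted process with paths in $C([0,\infty);C_0)$ which satisfies (2.1) with $G_\ell$ in place of $G$. For every $Q'\ge4$, a.s. for all $0\le s\le t$,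
$$\|u(t)\|_{Q'}^{Q'}+\lambda_1\int_s^t\|u\|_{Q'}^{Q'}\le\|u(s)\|_{Q'}^{Q'}+C_{Q'}(t-s)+M_t-M_s , \tag{7.1}$$
where $M$ is a continuous local martingale, $M_0=0$, $d\langle M\rangle_t\le Q'^2B_*^2\|u\|_{Q'-1}^{2(Q'-1)}dt$. Consequently, increasing $C_{Q'}$,
$$\mathbf E\|u(t)\|_{Q'}^{Q'}\le e^{-\lambda_1t}\|u_0\|_{Q'}^{Q'}+C_{Q'} . \tag{7.2}$$
$C_{Q'}$ depends only on $Q',\mathcal O$ and an upper bound for $B_*$. If all $b_j=0$, then $\|u(t)\|_{Q'}^{Q'}\le e^{-2\lambda_1t}\|u_0\|_{Q'}^{Q'}$.

*Proof.* **Step 1: smooth the equation so that Itô's formula applies.** Let $u^\varepsilon=e^{-\varepsilon A}u$ and $X=D(A^a)$ with an integer $a$ so large that $X\subset C^2(\overline{\mathcal O})\cap C_0$. Taking coefficients in (2.1), $du_j=(-\lambda_ju_j-i(G_\ell(u))_j)dt+b_jd\beta_j$. Multiply by $e^{-\varepsilon\lambda_j}$ and sum. Since $e^{-\varepsilon A}$ maps $L^2$ into $D(A^{a+1})$ and $u,G_\ell(u)\in C([0,T];C_0)$,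
$$du^\varepsilon=(\Delta u^\varepsilon-ie^{-\varepsilon A}G_\ell(u))\,dt+e^{-\varepsilon A}d\zeta\qquad\text{in }X,$$
with a drift continuous in $X$ and trace-class noise ($\sum b_j^2\lambda_j^{2a}e^{-2\varepsilon\lambda_j}<\infty$). As $Q'\ge4$, the functional $v\mapsto\int|v|^{Q'}$ is $C^2$ on $X$, with derivatives bounded and uniformly continuous on bounded sets. The Hilbert-space Itô formula (Da Prato–Zabczyk, *Stochastic Equations in Infinite Dimensions*), with $\Delta_{\mathbb R^2}|y|^{Q'}=\big(Q'(Q'-1)+Q'\big)|y|^{Q'-2}=Q'^2|y|^{Q'-2}$, gives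
$$d\|u^\varepsilon\|_{Q'}^{Q'}=Q'\big\langle|u^\varepsilon|^{Q'-2}u^\varepsilon,\Delta u^\varepsilon-ie^{-\varepsilon A}G_\ell(u)\big\rangle dt+\tfrac{Q'^2}2\int|u^\varepsilon|^{Q'-2}\sum_jb_j^2e^{-2\varepsilon\lambda_j}\varphi_j^2\,dx\,dt+dM^\varepsilon ,$$
$$dM^\varepsilon=Q'\sum_jb_je^{-\varepsilon\lambda_j}\,\mathrm{Re}\Big[\int|u^\varepsilon|^{Q'-2}\overline{u^\varepsilon}\varphi_j\,dx\;d\beta_j\Big].$$

**Step 2: extract the dissipation.** For $v\in X$, integrating by parts and using $\nabla|v|^{Q'-2}=(Q'-2)|v|^{Q'-4}\mathrm{Re}(\bar v\nabla v)$,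
$$\langle|v|^{Q'-2}v,\Delta v\rangle=-\int|v|^{Q'-2}|\nabla v|^2-(Q'-2)\int|v|^{Q'-4}|\mathrm{Re}\,\bar v\nabla v|^2 .$$
Now $|v|^2|\nabla v|^2\ge|\mathrm{Re}\,\bar v\nabla v|^2$ and $\big|\nabla|v|^{Q'/2}\big|^2=\frac{Q'^2}4|v|^{Q'-4}|\mathrm{Re}\,\bar v\nabla v|^2$, so the right side is at most $-\frac{4(Q'-1)}{Q'^2}\int\big|\nabla|v|^{Q'/2}\big|^2$. By Poincaré's inequality for $|v|^{Q'/2}$,
$$Q'\langle|v|^{Q'-2}v,\Delta v\rangle\le-4(1-\tfrac1{Q'})\lambda_1\|v\|_{Q'}^{Q'}\le-2\lambda_1\|v\|_{Q'}^{Q'} .$$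

**Step 3: let $\varepsilon\to0$, where conservativity removes the nonlinearity.** The paths of $u$ and $G_\ell(u)$ on $[0,T]$ have compact range in $C_0$ and $e^{-\varepsilon A}$ is a strongly continuous contraction semigroup there, so $u^\varepsilon\to u$ and $e^{-\varepsilon A}G_\ell(u)\to G_\ell(u)$ uniformly on $[0,T]\times\overline{\mathcal O}$. The nonlinear term tends to $-Q'\langle|u|^{Q'-2}u,iG_\ell(u)\rangle=0$. Let $M$ be given by the formula for $M^\varepsilon$ with $\varepsilon=0$. Then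
$$\langle M^\varepsilon-M\rangle_T=Q'^2\int_0^T\sum_jb_j^2\Big|\int\big(e^{-\varepsilon\lambda_j}|u^\varepsilon|^{Q'-2}\overline{u^\varepsilon}-|u|^{Q'-2}\bar u\big)\varphi_j\Big|^2dt\to0$$
for each path, by dominated convergence with majorant $C_\omega b_j^2|\varphi_j|_\infty^2$. Hence $M^\varepsilon\to M$ uniformly on $[0,T]$ in probability, and a.s. along a sequence. The Itô correction is at most
$$\tfrac{Q'^2}2B_*^2\int|u^\varepsilon|^{Q'-2}\le\lambda_1\|u^\varepsilon\|_{Q'}^{Q'}+C_{Q'} ,$$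
since $\sum b_j^2|\varphi_j|_\infty^2\le B_*^2$. This gives (7.1) for rational $s\le t$, hence for all by continuity. The bound on $\langle M\rangle$ follows from $|\int|u|^{Q'-2}\bar u\varphi_j|\le|\varphi_j|_\infty\|u\|_{Q'-1}^{Q'-1}$.

**Step 4: pass to expectations.** Put $y=\|u\|_{Q'}^{Q'}$ and $D_t=y(0)+C_{Q'}t+M_t-y(t)-\lambda_1\int_0^ty$. By (7.1), $D$ is continuous and nondecreasing. So $d(e^{\lambda_1t}y)=e^{\lambda_1t}(C_{Q'}dt+dM-dD)\le e^{\lambda_1t}(C_{Q'}dt+dM)$. Stop at $\inf\{t:|u|_\infty\ge k\}$, where $\langle M\rangle$ is bounded on bounded time intervals, take expectations, let $k\to\infty$ and use Fatou's lemma: $\mathbf Ey(t)\le e^{-\lambda_1t}y(0)+C_{Q'}/\lambda_1$. If all $b_j=0$, there is no Itô term and no $M$, and the same argument with $2\lambda_1$ gives the last claim. $\square$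

**Proposition 2 (well-posedness for all $(b_j)$ with $B_*<\infty$).** For every $u_0\in C_0$, equation (2.1) has a pathwise unique solution in $C([0,\infty);C_0)$, and a.s. $u\in L^2(0,T;H_0^1)$ for all $T$. It is a measurable adapted functional of $(u_0,z)$, and the solutions define a Feller Markov process in $C_0$.

*Proof.* **Step 1: solve the truncated equations.** For finite $\ell$ the map $G_\ell$ is globally Lipschitz on $C_0$. For each path of $z$, Picard iteration gives a unique $u^{(\ell)}\in C([0,\infty);C_0)$ solving (2.1) with $G_\ell$; it is adapted and depends continuously on $(u_0,z)$. Let $\theta_\ell=\inf\{t:|u^{(\ell)}(t)|_\infty\ge\ell\}$. Up to $\theta_\ell$ the processes $u^{(\ell)}$ and $u^{(\ell+1)}$ coincide and solve (2.1). So it remains to see that $\mathbf P(\theta_\ell\le T)\to0$ for each $T$; then $u=\lim u^{(\ell)}$ is a global solution. Pathwise uniqueness is clear: two solutions bounded by $\ell$ on $[0,T]$ both solve the truncated equation.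

**Step 2: uniform bounds exclude explosion.** Let $Q'=\max(4,(m+1)p)$. By (7.1), the Burkholder–Davis–Gundy (BDG) inequality, and (7.2) with $2Q'$,
$$\mathbf E\sup_{t\le T}\|u^{(\ell)}\|_{Q'}^{Q'}\le\|u_0\|_{Q'}^{Q'}+C_{Q'}T+C(\mathbf E\langle M\rangle_T)^{1/2}\le C(T,u_0),$$
since $\mathbf E\langle M\rangle_T\le C\int_0^T\mathbf E(1+\|u^{(\ell)}\|_{2Q'}^{2Q'})ds$; the bound does not depend on $\ell$. By the mild formula, (6.2) with $\alpha=p$, and $\|G_\ell(u)\|_p\le C(1+\|u\|_{Q'}^{m+1})$,
$$\sup_{[0,T]}|u^{(\ell)}|_\infty\le|u_0|_\infty+C_T\Big(1+\sup_{[0,T]}\|u^{(\ell)}\|_{Q'}^{m+1}\Big)+\sup_{[0,T]}|z|_\infty ,$$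
where $\int_0^t(t-s)^{-n/2p}ds<\infty$ was used. The right side is bounded in probability uniformly in $\ell$, and on $\{\theta_\ell\le T\}$ the left side is at least $\ell$. So $\mathbf P(\theta_\ell\le T)\to0$.

**Step 3: regularity, Feller and Markov properties.** As $\mathbf E\|\nabla z(t)\|^2=\sum_jb_j^2\lambda_j\frac{1-e^{-2\lambda_jt}}{\lambda_j}\le\sum b_j^2$, $z\in L^2(0,T;H_0^1)$ a.s. The difference $u-z$ is the mild solution of a heat equation with forcing in $C([0,T];C_0)$ and initial value in $L^2$, so it is in $L^2(0,T;H_0^1)$. Let $u_0^i\to u_0$ in $C_0$ and consider a path for which all these solutions are global. Choose $\ell>\sup_{[0,T]}|u|_\infty$. The truncated solutions from $u_0^i$ converge to $u$ uniformly on $[0,T]$, by Gronwall, so eventually they stay below $\ell$ and equal the true solutions. Hence $u^i(t)\to u(t)$ a.s., and dominated convergence gives the Feller property. Finally, (2.1) restarted at time $s$ holds with $z$ replaced by $z(s+t)-e^{t\Delta}z(s)$,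 which is independent of the past up to $s$ and has the law of $z$. Since $u$ is a functional of the initial value and $z$, the Markov property follows. $\square$

## 8. Polynomial tails for $\int_0^tY(u)\,ds-Kt$

The next lemma replaces exponential moments.

**Lemma 3.** There is $K$ depending only on $\mathcal O,g$ and an upper bound for $B_*$ such that for all $k\ge1$, $R\ge1$
$$\mathbf P\Big(\exists t\ge0:\int_0^tY(u)\,ds>Kt+R\Big)\le C_k\big(1+\|u_0\|_{4kq}^{4kq}\big)R^{-k}.$$

*Proof.* **Step 1: reduce to a martingale with negative drift.** By (7.1) with $Q'=q$, $s=0$, $\int_0^tY\le t+\lambda_1^{-1}(\|u_0\|_q^q+C_qt+M_t)$. Put $K=1+(C_q+1)/\lambda_1$. On the event in question, for some $t$,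
$$\|u_0\|_q^q+M_t-t>\lambda_1R .$$
Let $R'=\lambda_1R/2$ and $m_0=1+\|u_0\|_{4kq}^{4kq}$. If $\|u_0\|_q^q>R'$, then $m_0\ge c_kR'^{4k}$, so $m_0R^{-k}$ is bounded below by a positive constant and the claim holds with $C_k$ large. Otherwise $\sup_t(M_t-t)>R'$.

**Step 2: a union bound over dyadic time intervals.** By BDG, the bound on $\langle M\rangle$, Jensen's inequality and (7.2),
$$\mathbf E\sup_{t\le T}|M_t|^{4k}\le C\,\mathbf E\langle M\rangle_T^{2k}\le CT^{2k-1}\int_0^T\mathbf E\big(1+\|u\|_{4kq}^{4kq}\big)ds\le CT^{2k}m_0 .$$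
On $[2^{j-1},2^j]$ the event requires $M_t>2^{j-1}+R'$ for some $t$. Chebyshev's inequality on $[0,1]$ and on these intervals gives, with $(x+y)^{4k}\ge x^{3k}y^k$,
$$\mathbf P\big(\sup_t(M_t-t)>R'\big)\le Cm_0\Big[1\wedge R'^{-4k}+\sum_{j\ge1}\frac{2^{2jk}}{(2^{j-1}+R')^{4k}}\Big]\le Cm_0\Big[R'^{-k}+\sum_{j\ge1}\frac{2^{2jk}}{2^{3k(j-1)}R'^k}\Big]\le Cm_0R^{-k},$$
since $\sum_j2^{2jk-3k(j-1)}=2^{3k}\sum_j2^{-jk}<\infty$. $\square$

## 9. Independent solutions visit every neighborhood of zero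

**Lemma 4.** For all $R_0,\delta>0$ there is $T_1$ such that for every $T\ge T_1$ there is $p_0>0$ with: $V(u_0)\le R_0$ implies $\mathbf P(|u(T)|_\infty\le\delta)\ge p_0$.

*Proof.* **Step 1: after unit time the sup-norm is controlled.** By the mild formula on $[0,1]$, (6.1), (6.2), $Q\ge(m+1)p$ and (7.2),
$$\mathbf E|u(1)|_\infty\le C\|u_0\|_p+C\int_0^1(1-s)^{-n/2p}\,\mathbf E\big(1+\|u(s)\|_Q^Q\big)ds+\mathbf E|z(1)|_\infty\le C(1+V(u_0)).$$
So for some $\rho=\rho(R_0)$, $\mathbf P(|u(1)|_\infty\le\rho)\ge\frac12$.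

**Step 2: without noise, solutions tend to $0$ uniformly on balls.** Let $\bar u$ solve $\dot{\bar u}=\Delta\bar u-iG(\bar u)$ with $|\bar u(0)|_\infty\le\rho$; it is global (Proposition 2 with all $b_j=0$). By Lemma 1, $\|\bar u(t)\|_{Q'}\le e^{-2\lambda_1t/Q'}\|\bar u(0)\|_{Q'}$ for all $Q'\ge4$. Letting $Q'\to\infty$, $|\bar u(t)|_\infty\le\rho$. For $|x|\le\rho$ we have $|G(x)|\le C_\rho|x|$, so for $t\ge1$ the mild formula on $[t-1,t]$ and the decay for $Q'=p\ge5$ give
$$|\bar u(t)|_\infty\le C\|\bar u(t-1)\|_p+C_\rho\int_{t-1}^t(t-s)^{-n/2p}\|\bar u(s)\|_p\,ds\le C_\rho e^{-2\lambda_1t/p}.$$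
Hence $|\bar u(t)|_\infty\le\delta/2$ for all $t\ge t_1(\rho,\delta)$.

**Step 3: small noise keeps $u$ near $\bar u$.** Let $u(0)=\bar u(0)$, $e=u-\bar u$, and $T'\ge t_1$. As long as $|e|_\infty\le1$,
$$|e(t)|_\infty\le\sup_{[0,T']}|z|_\infty+C_0(2+2\rho)^m\int_0^t|e|_\infty ds .$$
If $\sup_{[0,T']}|z|_\infty\,e^{C_0(2+2\rho)^mT'}<\min(1,\delta/2)$, Gronwall's lemma and continuity show that $|e|_\infty$ never reaches $1$ on $[0,T']$ and $|e(T')|_\infty\le\delta/2$, so $|u(T')|_\infty\le\delta$.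

**Step 4: this event has positive probability.** We need the right side of (6.3), with $T=T'$, to be below a given $\eta_0>0$ with positive probability. Choose $J$ with $2\sum_{j>J}|b_j||\varphi_j|_\infty\mathbf ES_j<\eta_0/4$; then the tail of the sum is below $\eta_0/2$ with probability at least $\frac12$. It is independent of $S_1,\dots,S_J$, which are simultaneously as small as we like with positive probability, as planar Brownian motion stays near $0$ on $[0,T']$ with positive probability.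

By the Markov property at time $1$, combine Step 1 with Steps 2–4 for $T'=T-1$. The probability found is uniform in the initial value, and $T_1=1+t_1$. $\square$

Let $D_\delta=\{(u,v):|u|_\infty\le\delta,\ |v|_\infty\le\delta\}$, $\delta\in(0,1]$.

**Lemma 5.** There are $T_0=T_0(\delta)$, $C_\delta,c_\delta>0$ such that for independent solutions $u,v$ from $u_0,v_0$, with $\tau=T_0\min\{k\ge0:(u,v)(kT_0)\in D_\delta\}$,
$$\mathbf P(\tau>t)\le C_\delta e^{-c_\delta t}\big(1+V(u_0)+V(v_0)\big).$$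

*Proof.* The aim is a function $W$ that contracts, in mean, as long as $D_\delta$ is not hit. Write $\mathbf V=V(u)+V(v)$ and $X_k=(u,v)(kT_0)$. If $e^{-\lambda_1T_0}\le\frac12$, (7.2) gives $\mathbf E\mathbf V(X_1)\le\frac12\mathbf V(X_0)+C'$ with $C'>0$ independent of $T_0$. Let $R_0=4C'$ and take moreover $T_0\ge T_1(R_0,\delta)$. With $\pi_0=p_0^2$, independence and Lemma 4 give $\mathbf P(X_1\in D_\delta)\ge\pi_0$ if $\mathbf V(X_0)\le R_0$. Put $L=2C'/\pi_0$, $W=\mathbf V+L$.

If $\mathbf V(X_0)\le R_0$, then, as $C'=L\pi_0/2$,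
$$\mathbf E[W(X_1)1_{X_1\notin D_\delta}]\le\tfrac12\mathbf V+C'+L(1-\pi_0)=\tfrac12\mathbf V+L(1-\tfrac{\pi_0}2).$$
If $\mathbf V(X_0)>R_0$, then $C'=R_0/4\le\frac14\mathbf V$ and the expectation is at most $\frac34\mathbf V+L\le(1-c)(\mathbf V+L)$ with $c=\frac{R_0}{4(R_0+L)}$, because $\mathbf V/(\mathbf V+L)\ge R_0/(R_0+L)$. So in both cases it is at most $\theta W(X_0)$ with some $\theta<1$. Iterating with the Markov property and using $W\ge L$,
$$\mathbf P(\tau>kT_0)\le L^{-1}\mathbf E[W(X_k)1_{X_1,\dots,X_k\notin D_\delta}]\le\theta^kW(X_0)/L .$$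
Taking $k=\lfloor t/T_0\rfloor$ proves the lemma. $\square$

## 10. A Foias–Prodi estimate with control on finitely many modes

For $c\ge0$ let $\Gamma_c=\frac12(c-A)_+$, that is, $(\Gamma_cw)_j=\frac12(c-\lambda_j)_+w_j$, where $w_j$ are the coefficients of $w$ in the basis $(\varphi_j)$. This operator has finite rank.

*Example.* If $G=0$, the equation $\dot w=\Delta w-\Gamma_cw$ gives $w_j(t)=w_j(0)e^{-(\lambda_j+\frac12(c-\lambda_j)_+)t}$. Modes with $\lambda_j\ge c$ are not touched and decay at rate $\lambda_j\ge c$; the others decay at rate $\frac12(c+\lambda_j)$. So everything decays at rate at least $c/2$, at the price of a control on the modes with $\lambda_j<c$ only.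

**Lemma 6.** There is $C_2=C_2(\mathcal O,g)$ such that, if $u,\tilde v\in C([0,T];C_0)$ and $w=u-\tilde v$ is a mild solution of
$$\dot w=\Delta w-i(G(u)-G(\tilde v))-\Gamma_{c(t)}w \tag{10.1}$$
with continuous $c(t)\ge0$, then
$$\|w(t)\|^2\le\|w(0)\|^2\exp\int_0^t\big[C_2(Y(u)+Y(\tilde v))-c\big]ds .$$

*Proof.* **Step 1: the energy identity.** The forcing $f=-i(G(u)-G(\tilde v))-\Gamma_cw$ is in $C([0,T];C_0)\subset L^2(0,T;L^2)$, and $\dot w_j=-\lambda_jw_j+f_j$. Multiply by $2\bar w_j$, take real parts, integrate and sum over $j$: $w\in L^2(0,T;H_0^1)$, $\|w\|^2$ is absolutely continuous and $\frac d{dt}\|w\|^2=-2\|\nabla w\|^2+2\langle f,w\rangle$ a.e.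

**Step 2: the nonlinear term costs one $\|\nabla w\|^2$ and a factor $Y$.** Let $\mathcal V=(1+|u|+|\tilde v|)^m$ and $\theta=\frac n{2p}<\frac12$. By (6.1), Hölder's inequality, the Gagliardo–Nirenberg inequality $\|w\|_{2p/(p-1)}\le C\|w\|^{1-\theta}\|\nabla w\|^\theta$, and Young's inequality,
$$2|\langle i(G(u)-G(\tilde v)),w\rangle|\le2C_0\|\mathcal V\|_p\|w\|_{2p/(p-1)}^2\le\|\nabla w\|^2+C\|\mathcal V\|_p^{1/(1-\theta)}\|w\|^2\le\|\nabla w\|^2+C(1+\|\mathcal V\|_p^2)\|w\|^2 ,$$
as $\frac1{1-\theta}<2$. Next, with $\Xi=1+|u|+|\tilde v|$, Hölder's inequality ($q\ge mp$) gives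
$$\|\mathcal V\|_p^2=\Big(\int\Xi^{mp}\Big)^{2/p}\le C\Big(\int\Xi^q\Big)^{2m/q}\le C\Big(1+\int\Xi^q\Big)\le C(Y(u)+Y(\tilde v)),$$
because $2m\le q$. So the nonlinear term is at most $\|\nabla w\|^2+C_2(Y(u)+Y(\tilde v))\|w\|^2$.

**Step 3: the remaining dissipation and the control give $-c\|w\|^2$.** Indeed $\|\nabla w\|^2+2\langle\Gamma_cw,w\rangle=\sum_j(\lambda_j+(c-\lambda_j)_+)|w_j|^2\ge c\|w\|^2$. Altogether $\frac d{dt}\|w\|^2\le[C_2(Y(u)+Y(\tilde v))-c]\|w\|^2$, and Gronwall's lemma finishes the proof. $\square$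

We shall use two choices of $c$, called regimes. Let $K$ be as in Lemma 3.

* **(I)** $c(t)\equiv c_*:=2C_2K+2$; assume $b_j\ne0$ whenever $\lambda_j<c_*$. The number $N:=\#\{j:\lambda_j<c_*\}$ depends only on $\mathcal O,g$ and an upper bound for $B_*$. This is the $N$ of Theorem B(a).
* **(II)** $c(t)=C_2\big(Y(u(t))+Y(\tilde v(t))\big)+2$; assume all $b_j\ne0$.

Regime (I) uses a constant control and needs the event of Lemma 3; it serves Theorems A and B(a). In regime (II) the exponent in Lemma 6 is exactly $-2t$ on every path, but the number of controlled modes is random and unbounded. It serves Theorem B(b), where the lower bound on $|b_j|$ pays for this.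

## 11. The control as a change of measure

We must realize $w$ with a process $\tilde v$ that has nearly the law of a solution. If $w$ solves (10.1), then $\tilde v=u-w$ solves (1.1) with the extra drift $+\Gamma_cw$, that is, with $\beta_j$ replaced by $\beta_j+\int(\Gamma_cw)_j/b_j$. Girsanov's theorem says that this shifted process is a Brownian motion under an equivalent measure, and the distance of the two measures is controlled by the integral of the square of the shift.

*Example.* For one real Brownian motion on $[0,1]$ and the constant shift $h$, the relative entropy is $\frac12h^2$, and Pinsker's inequality $\sup_E|\mathbf P(E)-\mathbf Q(E)|\le\sqrt{\frac12\cdot\text{entropy}}$ bounds the total variation distance by $\frac12|h|$. A small shift changes the law little.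

Put $\beta(c)=\max_{\lambda_j<c}b_j^{-2}$ ($0$ if there is no such $j$).

**Lemma 7.** Let $u_0\ne v_0$ in $C_0$, $\mathsf A>0$, and regime (I) or (II). On a filtered probability space $(\Omega,\mathcal F,\mathbf P)$ there are adapted processes $u,\tilde v\in\mathcal H(0,\infty)$ (that is, with paths in $\mathcal H(0,T)$ for every $T>0$), a stopping time $\rho\in(0,\infty]$ and a probability $\mathbf Q\sim\mathbf P$ such that:

1. under $\mathbf P$, $u$ is a solution from $u_0$; under $\mathbf Q$, $\tilde v$ is distributed as the solution from $v_0$;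
2. $\sup_E|\mathbf P(E)-\mathbf Q(E)|\le\sqrt{\mathsf A}$;
3. on $[0,\rho)$, $w=u-\tilde v$ solves (10.1). If $\rho<\infty$, then $\int_0^\rho\kappa\,ds=\mathsf A$, where
$$\kappa=\tfrac12\sum_{\lambda_j<c(t)}b_j^{-2}|(\Gamma_{c(t)}w)_j|^2\le\tfrac18\beta(c(t))c(t)^2\|w\|^2 .$$

*Proof.* **Step 1: solve the equation for $w$, given $u$.** Let $u$ be the solution with noise $\zeta$, on a space satisfying the usual conditions. Consider for each path, in $C_0$,
$$\dot w=\Delta w-i\big(G(u)-G(u-w)\big)-\Gamma_cw,\qquad w(0)=u_0-v_0, \tag{11.1}$$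
where in regime (II) $c=C_2(Y(u)+Y(u-w))+2$. For $w$ in a ball of $C_0$ and $t$ in a bounded interval, the nonlinearity is bounded, Lipschitz in $w$ and continuous in $t$; for the control term note that
$$|\Gamma_cf-\Gamma_{c'}f|_\infty\le\tfrac12|c-c'|\sum_{\lambda_j<\max(c,c')}|f_j||\varphi_j|_\infty$$
and that $w\mapsto Y(u-w)$ is locally Lipschitz. Compose the nonlinearity with the radial retraction of $C_0$ onto the ball of radius $\ell$, which is Lipschitz. The resulting equation is Lipschitz (with a constant locally bounded in $t$); its solution is a limit of adapted Picard iterates, hence adapted. It solves (11.1) until its norm reaches $\ell$, at time $\tau_\ell$ say. These solutions are consistent, so (11.1) has a unique adapted solution on $[0,T_*)$, $T_*=\sup\tau_\ell$, and if $T_*<\infty$ then $w$ is unbounded in $|\cdot|_\infty$ on $[0,T_*)$.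

**Step 2: stop when the cost is used up.** The function $\kappa$ is continuous on $[0,T_*)$, since $(\Gamma_cw)_j=\frac12(c-\lambda_j)_+w_j$; this formula also gives the bound on $\kappa$. Let $\rho=\inf\{t<T_*:\int_0^t\kappa\,ds\ge\mathsf A\}$ ($\inf\emptyset=\infty$). If $\rho<\infty$, then $\rho<T_*$ and $\int_0^\rho\kappa=\mathsf A$ by continuity. Let $h=\Gamma_cw\,1_{t<\rho\wedge T_*}$. Then surely
$$\tfrac12\int_0^\infty\sum_jb_j^{-2}|h_j|^2dt\le\mathsf A ,$$
where terms with $b_j=0$ have $h_j=0$ and are omitted.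

**Step 3: change the measure.** Let $\mathcal N_t=\int_0^t\sum_j\mathrm{Re}(\overline{h_j}\,d\beta_j)/b_j$ and $Z=\exp(-\mathcal N-\frac12\langle\mathcal N\rangle)$; here $\langle\mathcal N\rangle_\infty\le2\mathsf A$. By Novikov's condition $\exp(-\lambda\mathcal N-\frac{\lambda^2}2\langle\mathcal N\rangle)$ is a martingale for each real $\lambda$. Since $Z^2=\exp(-2\mathcal N-2\langle\mathcal N\rangle)\,e^{\langle\mathcal N\rangle}$, $\mathbf EZ_t^2\le e^{2\mathsf A}$. So $Z$ is a uniformly integrable martingale; its limit $Z_\infty$ is positive a.s., because $\mathcal N_t$ converges a.s. when $\langle\mathcal N\rangle_\infty<\infty$. Put $d\mathbf Q=Z_\infty d\mathbf P$; then $\mathbf Q\sim\mathbf P$. By Girsanov's theorem (Da Prato–Zabczyk, loc. cit.), under $\mathbf Q$ the processes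
$$\tilde\beta_j=\beta_j+\int_0^th_j/b_j\,ds\qquad(\tilde\beta_j=\beta_j\text{ if }b_j=0)$$
are independent standard complex Brownian motions. The relative entropy is
$$\mathbf E_{\mathbf P}\log\frac{d\mathbf P}{d\mathbf Q}=\mathbf E_{\mathbf P}\big[\mathcal N_\infty+\tfrac12\langle\mathcal N\rangle_\infty\big]=\tfrac12\mathbf E_{\mathbf P}\langle\mathcal N\rangle_\infty\le\mathsf A ,$$
as $\mathcal N$ is an $L^2$-bounded martingale. Pinsker's inequality gives item 2.

**Step 4: identify $u-w$ with a true solution.** Let $\tilde v$ be the solution from $v_0$ with noise $\sum b_j\tilde\beta_j\varphi_j$. It is global $\mathbf Q$-a.s., hence $\mathbf P$-a.s., and item 1 holds. Let $\tilde z=\sum b_j\tilde z_j\varphi_j$ be its stochastic convolution. For each $j$, $b_j\tilde z_j=b_jz_j+\int_0^te^{-\lambda_j(t-s)}h_jds$; comparing coefficients,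
$$\tilde z(t)=z(t)+\int_0^te^{(t-s)\Delta}\Gamma_cw\,ds\qquad\text{on }[0,\rho\wedge T_*).$$
Subtract the mild form of (11.1) from that for $u$. On $[0,\rho\wedge T_*)$,
$$u-w=e^{t\Delta}v_0-i\int_0^te^{(t-s)\Delta}G(u-w)\,ds+\tilde z(t),$$
so by pathwise uniqueness $u-w=\tilde v$ there. If $T_*<\infty$ and $T_*\le\rho$, then $w=u-\tilde v$ would be bounded on $[0,T_*)$, which contradicts Step 1. So a.s. either $\rho<T_*$ or $\rho=T_*=\infty$, which proves item 3. $\square$

**From the two measures to a coupling.** Let $\nu=\mathbf P\wedge\mathbf Q$, the measure with density $1\wedge\frac{d\mathbf Q}{d\mathbf P}$ with respect to $\mathbf P$. Then $\nu\le\mathbf P$, $\nu\le\mathbf Q$ and $\nu(\Omega)=1-\sup_E|\mathbf P(E)-\mathbf Q(E)|\ge1-\sqrt{\mathsf A}$. For $E\subset\{\rho=\infty\}$ and $t\ge0$ let $\pi$ be the image of $1_E\nu$ under $(u(t),\tilde v(t))$. Its marginals satisfy $\pi_1\le P_t(u_0)$ (as $\nu\le\mathbf P$) and $\pi_2\le P_t(v_0)$ (as $\nu\le\mathbf Q$). With $\rho_1=P_t(u_0)-\pi_1$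 and $\rho_2=P_t(v_0)-\pi_2$, both of mass
$$\varepsilon=1-\nu(E)\le\sqrt{\mathsf A}+\nu(E^c),\qquad \pi+\varepsilon^{-1}\rho_1\otimes\rho_2\ \text{ is a coupling of }P_t(u_0),P_t(v_0) \tag{11.2}$$
(just $\pi$ if $\varepsilon=0$). We call $\varepsilon$ the failure probability.

**From $L^2$ to the sup-norm.** Lemma 6 controls $\|w\|$, but $F$ asks for $|w|_\infty$. Since $|w|\le|w|^{1/p}(|u|+|\tilde v|)^{1-1/p}$, (6.1), the Cauchy–Schwarz inequality and $Q\ge2(m+1)p$ give
$$\|G(u)-G(\tilde v)\|_p\le C_0\Big(\int|w|\,(1+|u|+|\tilde v|)^{(m+1)p}\Big)^{1/p}\le C\|w\|^{1/p}\big(1+V(u)+V(\tilde v)\big).$$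
So on $\{\rho=\infty\}$, for $t\ge1$, the mild form of (10.1) on $[t-1,t]$ and (6.2) give
$$|w(t)|_\infty\le C\|w(t-1)\|+C\int_{t-1}^t(t-s)^{-\frac n{2p}}\|w\|^{1/p}\big(1+V(u)+V(\tilde v)\big)ds+\int_{t-1}^t|\Gamma_cw|_\infty ds . \tag{11.3}$$

**Lemma 8 (regime I).** Let $V_k(u)=\|u\|_{Q_k}^{Q_k}$, $Q_k=\max(Q,4kq)$. For $u_0\ne v_0$ and $R\ge1$, with $\mathsf A=C_3\|u_0-v_0\|^2e^{2C_2R}$, $C_3=\max(1,\beta(c_*)c_*^2)$, there is $E\subset\{\rho=\infty\}$ (up to a null set), independent of $k$, such that for each $k\ge1$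
$$\varepsilon\le C\|u_0-v_0\|e^{C_2R}+C_k\big(1+V_k(u_0)+V_k(v_0)\big)R^{-k},\qquad\|w(t)\|\le\|u_0-v_0\|e^{C_2R-t}\ \text{ on }E, \tag{11.4}$$
and for $t\ge1$
$$F(t;u_0,v_0)\le2\varepsilon+C\big(\|u_0-v_0\|e^{C_2R-t}\big)^{1/p}\big(1+V(u_0)+V(v_0)\big). \tag{11.5}$$

*Proof.* **Step 1: the good event.** Let $E$ be the event that $\int_0^tY(u)\le Kt+R$ and $\int_0^tY(\tilde v)\le Kt+R$ for all $t\ge0$. On $E$, Lemma 6 gives for $t<\rho$
$$\|w(t)\|^2\le\|w(0)\|^2e^{2C_2Kt+2C_2R-c_*t}=\|w(0)\|^2e^{2C_2R-2t}.$$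
Hence $\int_0^\rho\kappa\le\frac{C_3}8\|w(0)\|^2e^{2C_2R}\int_0^\infty e^{-2t}dt=\frac{C_3}{16}\|w(0)\|^2e^{2C_2R}<\mathsf A$, and item 3 of Lemma 7 forces $\rho=\infty$ on $E$.

**Step 2: the failure probability.** Apply Lemma 3 under $\mathbf P$ to $u$ and under $\mathbf Q$ to $\tilde v$; since $\nu\le\mathbf P$ and $\nu\le\mathbf Q$, $\nu(E^c)\le C_k(1+V_k(u_0)+V_k(v_0))R^{-k}$. With $\sqrt{\mathsf A}=\sqrt{C_3}\,\|u_0-v_0\|e^{C_2R}$ this is the bound on $\varepsilon$.

**Step 3: the bound on $F$.** Put $x=\|w(0)\|e^{C_2R-t}$; on $E$, $\|w(s)\|\le ex$ for $s\in[t-1,t]$. In (11.3), $|\Gamma_{c_*}w|_\infty\le C\|w\|$ (finite rank). The first and third terms, cut off at $1$, are at most $C(1\wedge x)\le Cx^{1/p}$. For the second integrate over $E$ with respect to $\nu$: by $\nu\le\mathbf P,\mathbf Q$ and (7.2), $\int_E(1+V(u(s))+V(\tilde v(s)))d\nu\le C(1+V(u_0)+V(v_0))$. So $\int_E(1\wedge|w(t)|_\infty)d\nu\le Cx^{1/p}(1+V(u_0)+V(v_0))$. For the coupling (11.2), $|f(a)-f(b)|\le2(1\wedge|a-b|_\infty)$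 gives $F\le2\varepsilon+2\int_E(1\wedge|w(t)|_\infty)d\nu$. $\square$

## 12. Proof of Theorem A, and of mixing under the hypothesis of Theorem B(a)

We need regime (I): $b_j\ne0$ for $\lambda_j<c_*$, i.e. for $j\le N$. This is the hypothesis of B(a), and it holds in Theorem A.

**Step 1: near zero, $F$ is small for all later times.** Let $\epsilon>0$. On $D_\delta$, $\delta\le1$, the functions $V,V_1$ are bounded by a constant, and $\|u-v\|\le2\delta|\mathcal O|^{1/2}$. In Lemma 8 with $k=1$, choose first $R$ large, so that the term with $R^{-1}$ is small, then $\delta$ so small that $\delta e^{C_2R}$ is small. Thus for some $\delta=\delta(\epsilon)$, $F(t;u,v)\le\epsilon$ for all $t\ge1$ and $(u,v)\in D_\delta$ (trivially if $u=v$).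

**Step 2: arbitrary starting points.** Let $u,v$ be independent solutions from $u_0,v_0\in C_0$ and $\tau$ as in Lemma 5 for this $\delta$. Let $\|f\|_{\mathcal L}\le1$ and $t\ge1$. Decompose $\mathbf E[f(u(t))-f(v(t))]$ over the events $\{\tau=kT_0\}$ with $kT_0\le t-1$, and $\{\tau>t-1\}$. By the Markov property at the times $kT_0$,
$$F(t;u_0,v_0)\le2\mathbf P(\tau>t-1)+\mathbf E\big[1_{\tau\le t-1}F(t-\tau;u(\tau),v(\tau))\big]\le C_\epsilon e^{-c_\epsilon t}\big(1+V(u_0)+V(v_0)\big)+\epsilon . \tag{12.1}$$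
As $\epsilon$ is arbitrary, $F(t;u_0,v_0)\to0$ as $t\to\infty$ for all $u_0,v_0$.

**Step 3: existence of $\mu$.** We show that $P_t(0)$ is Cauchy. Since $P_{t+s}(0)=\int P_t(v)P_s(0,dv)$, (2.2), (12.1) and (7.2) give for all $s\ge0$
$$\|P_{t+s}(0)-P_t(0)\|_{\mathcal L}^*\le\int F(t;v,0)\,P_s(0,dv)\le C_\epsilon e^{-c_\epsilon t}(1+C_Q)+\epsilon .$$
The space of probability measures on the separable Banach space $C_0$ with $\|\cdot\|^*_{\mathcal L}$ is complete, and $\|\cdot\|_{\mathcal L}^*$ metrizes weak convergence (Dudley, *Real Analysis and Probability*, Ch. 11). Hence $P_t(0)\to\mu$ for some $\mu$. It is stationary: for bounded continuous $f$ the function $u\mapsto\int f\,dP_s(u)$ is bounded and continuous by the Feller property, so its $\mu$-integral is $\lim_t\int f\,dP_{t+s}(0)=\int f\,d\mu$. Moreover, for $V'=\|\cdot\|_{Q'}^{Q'}$, $Q'\ge4$, (7.2) gives $\int(V'\wedge k)d\mu=\lim_t\int(V'\wedge k)dP_t(0)\le C_{Q'}$; letting $k\to\infty$,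
$$\int V'd\mu\le C_{Q'} . \tag{12.2}$$

**Step 4: convergence and uniqueness.** For any $\lambda$, (2.2) with $\Pi=\lambda\otimes\mu$ gives $\|\mathfrak P_t^*\lambda-\mu\|_{\mathcal L}^*\le\iint F(t;u,v)\lambda(du)\mu(dv)\to0$ by dominated convergence, as $F\le2$. Taking $\lambda$ stationary gives $\lambda=\mu$. This proves Theorem A and the mixing statement in Theorem B(a). $\blacksquare$

## 13. Theorem B(a): convergence faster than any power of $t$

The estimate (12.1) has no rate because of the fixed $\epsilon$: a failed coupling was given up. Now we start again after a failure. Fix $k\ge1$ and take $Q\ge4kq$, so that $Q_k=Q$ and $V_k=V$. Put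
$$a(t)=\sup_{u,v}\frac{F(t;u,v)}{1+V(u)+V(v)},\qquad\bar a(t)=\sup_{t'\ge t}a(t')\le2 .$$

**Step 1: a recursive inequality near zero.** Let $\delta\le1$, $R\ge1$, $(u_0,v_0)\in D_\delta$, $s\ge2C_2$, $t-s\ge1$. Let $\varepsilon(\delta,R)$ be the supremum over $D_\delta$ of the bound on $\varepsilon$ in (11.4), and assume $\varepsilon(\delta,R)\le1$. We claim
$$F(t;u_0,v_0)\le C_{k,R}\,s^{-k}+C\sqrt{\varepsilon(\delta,R)}\,\bar a(t-s), \tag{13.1}$$
where $C$ does not depend on $\delta,R$. This is trivial if $u_0=v_0$. Otherwise use (2.2) with the coupling (11.2) at time $s$, with $E$ from Lemma 8: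
$$F(t;u_0,v_0)\le\int F(t-s;\xi,\xi')\,\pi(d\xi,d\xi')+a(t-s)\Big[\varepsilon+\int V\,d\rho_1+\int V\,d\rho_2\Big].$$
*The failed part.* Since $\rho_1\le P_s(u_0)$ has mass $\varepsilon$, $\int V\,d\rho_1\le\big(\varepsilon\int V^2dP_s(u_0)\big)^{1/2}\le C\sqrt\varepsilon$, by $V^2\le C\|\cdot\|_{2Q}^{2Q}$, (7.2) and $|u_0|_\infty\le1$; likewise for $\rho_2$. Also $\varepsilon\le\sqrt\varepsilon$.

*The successful part.* On the support of $\pi$, $\|\xi-\xi'\|\le C_Re^{-s}$. Apply Lemma 8 to $(\xi,\xi')$ (if $\xi\ne\xi'$) at time $t-s\ge1$, with $R$ replaced by $R_s=s/(2C_2)\ge1$, so that $e^{C_2R_s}=e^{s/2}$: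
$$F(t-s;\xi,\xi')\le C_k(1+V(\xi)+V(\xi'))s^{-k}+C_Re^{-s/2}+C_Re^{-s/(2p)}(1+V(\xi)+V(\xi')).$$
Integrate over $\pi$ with (7.2), using $\pi_1\le P_s(u_0)$, $\pi_2\le P_s(v_0)$. This proves (13.1).

**Step 2: a recursive inequality for $\bar a$.** Choose $R$, then $\delta$, so that $C\sqrt{\varepsilon(\delta,R)}\le\frac124^{-k}$ and $\varepsilon(\delta,R)\le1$. Let $T$ be large, $u_0,v_0$ arbitrary, $\tau$ from Lemma 5. As in (12.1), and then by (13.1) with $t=T-\tau\ge T/2$, $s=T/4$ (so $t-s\ge T/4\ge1$),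
$$F(T;u_0,v_0)\le2\mathbf P(\tau>\tfrac T2)+\mathbf E\big[1_{\tau\le T/2}F(T-\tau;u(\tau),v(\tau))\big]\le C_k'T^{-k}(1+V(u_0)+V(v_0))+\tfrac124^{-k}\bar a(\tfrac T4).$$
Divide by $1+V(u_0)+V(v_0)\ge1$: $a(T)\le C_k'T^{-k}+\frac124^{-k}\bar a(T/4)$. The right side is nonincreasing in $T$, so it bounds $\bar a(T)$ for $T\ge T_2$.

**Step 3: solve it.** The function $f(T)=T^k\bar a(T)$ satisfies $f(T)\le C_k'+\frac12f(T/4)$ for $T\ge T_2$, and $f\le2T_2^k$ on $(0,T_2]$. Iterating, $f\le2C_k'+2T_2^k$. So $F(t;u,v)\le C_kt^{-k}(1+V(u)+V(v))$ for $t>0$; also $F\le2$. Integrate over $\lambda\otimes\mu$ and use (12.2) with $Q'=Q$. This is Theorem B(a), with $Q$ in the role of $Q_k$. $\blacksquare$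

## 14. Theorem B(b): exponential convergence in regime (II)

Now $|b_j|\ge c_0j^{-l}$, all $b_j\ne0$, and we use regime (II).

**Step 1: polynomial bounds for the cost.** By Weyl's law $\lambda_j\ge c\,j^{2/n}$, so $\lambda_j<c(t)$ implies $j\le Cc(t)^{n/2}$, and $\beta(c(t))\le Cc(t)^{nl}$ (recall $c(t)\ge2$). Also $|\varphi_j|_\infty\le C\lambda_j^{n/4}$, from $e^{-t\lambda_j}|\varphi_j|_\infty\le Ct^{-n/4}$ at $t=\lambda_j^{-1}$. Hence
$$|\Gamma_cw|_\infty\le\tfrac c2\|w\|\Big(\sum_{\lambda_j<c}|\varphi_j|_\infty^2\Big)^{1/2}\le Cc^{1+n/2}\|w\| .$$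
Let $D=nl+2$ and take $Q\ge\max\big(q,2(m+1)p,qD,q(1+\frac n2)\big)$, so that $Y^D$ and $Y^{1+n/2}$ are at most $C(1+V)$. Write $x_0=\|u_0-v_0\|$, $y_0=1+V(u_0)+V(v_0)$, $\sigma=1/p<\frac12$.

**Step 2: the coupling from close points.** Let $0<x_0\le1$, $\mathsf A=x_0$, $E=\{\rho=\infty\}$. By Lemma 6 and the choice of $c(t)$, $\|w(t)\|\le e^{-t}x_0$ for $t<\rho$. So $\kappa\le\frac18\beta(c)c^2\|w\|^2\le Cx_0^2e^{-2t}(Y(u)+Y(\tilde v))^D$. If $\rho<\infty$, then $\int_0^\rho\kappa=x_0$. Therefore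
$$\nu(\rho<\infty)\le\nu\Big(Cx_0^2\int_0^\infty e^{-2t}(Y(u)+Y(\tilde v))^Ddt\ge x_0\Big)\le Cx_0y_0$$
by Chebyshev's inequality, $\nu\le\mathbf P,\mathbf Q$ and (7.2). Since $x_0\le1$ and $\sigma<\frac12$,
$$\varepsilon\le\sqrt{x_0}+Cx_0y_0\le Cx_0^\sigma y_0 . \tag{14.1}$$
Integrate (11.3) at $t=1$ over $E$ with respect to $\nu$; here $|\Gamma_cw|_\infty\le C(Y(u)+Y(\tilde v))^{1+n/2}x_0$. This gives $\int_E(1\wedge|w(1)|_\infty)d\nu\le Cx_0^\sigma y_0$, so
$$F(1;u_0,v_0)\le Cx_0^\sigma y_0\qquad(x_0\le1). \tag{14.2}$$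

**Step 3: a distance-like function that contracts when it is below $1$.** For $\delta\in(0,1]$ let
$$d(u,v)=1\wedge\Big[\Big(\frac{\|u-v\|}\delta\Big)^\sigma\big(1+V(u)+V(v)\big)\Big].$$
If $0<d(u_0,v_0)<1$, then $0<x_0\le\delta\le1$ and $d(u_0,v_0)=(x_0/\delta)^\sigma y_0$. For the coupling (11.2) at time $T$, with $\mathsf A,E$ as in Step 2,
$$\mathbf Ed\le\varepsilon+\Big(\frac{e^{-T}x_0}\delta\Big)^\sigma\int_E\big(1+V(u(T))+V(\tilde v(T))\big)d\nu\le Cx_0^\sigma y_0+Ce^{-\sigma T}\Big(\frac{x_0}\delta\Big)^\sigma y_0\le C(\delta^\sigma+e^{-\sigma T})\,d(u_0,v_0),$$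
with $C$ independent of $\delta$ and $T$. Fix $\delta$ with $C\delta^\sigma\le\frac14$; then there is $T'$ such that for all $T\ge T'$, $\mathbf Ed\le\frac12d(u_0,v_0)$.

**Step 4: combine with the Lyapunov function.** The aim is a cost that contracts for all pairs. Write $\mathbf V=V(u)+V(v)$. If $e^{-\lambda_1T}\le\frac12$, any coupling $(\xi,\xi')$ of $P_T(u),P_T(v)$ satisfies $\mathbf E\mathbf V(\xi,\xi')\le\frac12\mathbf V+C'$, with $C'>0$ independent of $T$. Let $R_0=4C'$, and take $\delta'\le1$ with $d\le\frac12$ on $D_{\delta'}$. Fix $T\ge\max(T',T_1(R_0,\delta'))$ with $e^{-\lambda_1T}\le\frac12$, let $p_0$ be given by Lemma 4 and $\varpi=p_0^2/2$. Fix $L\ge\max(1,2C'/\varpi)$, so $C'\le\varpi L/2\le L/2$, and put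
$$\Psi=\sqrt{d\,(L+\mathbf V)},\qquad W_\Psi(\mu_1,\mu_2)=\inf_\Pi\int\Psi\,d\Pi ,$$
the infimum over couplings of $\mu_1,\mu_2$. $\Psi$ is continuous on $C_0\times C_0$. We claim that $W_\Psi(P_T(u),P_T(v))\le\theta\Psi(u,v)$ with some $\theta<1$. Since $\mathbf E\Psi\le(\mathbf Ed)^{1/2}(\mathbf E(L+\mathbf V))^{1/2}$, it suffices to bound $\mathbf Ed\cdot\mathbf E(L+\mathbf V)$ by $\theta^2d\,(L+\mathbf V)$ for a suitable coupling:

* If $d(u,v)<1$, use Step 3 (if $u=v$, the diagonal coupling): $\frac12(L+\frac12\mathbf V+C')\le\frac34L+\frac14\mathbf V\le\frac34(L+\mathbf V)$.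
* If $d=1$ and $\mathbf V>R_0$, use any coupling and $\mathbf Ed\le1$: $L+\frac12\mathbf V+C'\le L+\frac34\mathbf V\le(1-c)(L+\mathbf V)$ with $c=\frac{R_0}{4(R_0+L)}$, as in Lemma 5.
* If $d=1$ and $\mathbf V\le R_0$, use the independent coupling. It lies in $D_{\delta'}$ with probability at least $p_0^2$, so $\mathbf Ed\le1-\frac12p_0^2=1-\varpi$, and $(1-\varpi)(L+\frac12\mathbf V+C')\le(1-\varpi)(1+\frac\varpi2)L+\frac12\mathbf V\le(1-\frac\varpi2)(L+\mathbf V)$, as $\varpi\le\frac12$.

**Step 5: iterate.** Optimal plans for the continuous nonnegative cost $\Psi$ can be selected measurably (Villani, *Optimal Transport: Old and New*, Cor. 5.22). Take an optimal plan for $\mu_1,\mu_2$ and, for each pair $(u,v)$ drawn from it, an optimal plan for $P_T(u),P_T(v)$; this gives $W_\Psi(\mathfrak P_T^*\mu_1,\mathfrak P_T^*\mu_2)\le\theta W_\Psi(\mu_1,\mu_2)$. Hence $W_\Psi(P_{kT}(u),P_{kT}(v))\le\theta^k\Psi(u,v)$.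

**Step 6: return to the dual-Lipschitz distance.** We have $F(1;\xi,\xi')\le Cd(\xi,\xi')\le C\Psi(\xi,\xi')$. Indeed, for $\xi=\xi'$ this is trivial; if $0<d<1$, then $\|\xi-\xi'\|\le\delta\le1$ and (14.2) gives $F(1;\xi,\xi')\le C\delta^\sigma d$; if $d=1$, use $F\le2$; and $d\le\sqrt d\le\Psi$, as $L\ge1$. Integrating over an optimal plan for $P_{kT}(u),P_{kT}(v)$ and using (2.2), $F(kT+1;u,v)\le C\theta^k\Psi(u,v)$. For $t=kT+1+t'$, $0\le t'<T$, first run independent solutions for time $t'$: by (2.2), $\Psi\le(L+\mathbf V)^{1/2}$ and (7.2),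
$$F(t;u,v)\le C\theta^k\,\mathbf E\Psi(u(t'),v(t'))\le C\theta^k(1+V(u)+V(v))^{1/2}.$$
Here $\theta^k\le Ce^{-ct}$. Section 12 applies, since all $b_j\ne0$, and provides $\mu$ with $\int V\,d\mu<\infty$. Integrating over $\lambda\otimes\mu$ gives Theorem B(b), with $Q'=Q$, for $t\ge1$. For $t<1$ the left side is at most $2$, and the bound holds after increasing $C$. $\blacksquare$
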